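\title{Ideals of $H_{1,\eta}(A_{n-1})$ and null-spaces of traces and supertraces}

\begin{abstract}
A trace or supertrace $\operatorname{sp}$ on the symplectic reflection algebra $H_{1,\eta}(A_{n-1})$ defines the bilinear form $\operatorname{sp}(fg)$, whose null-vectors form a two-sided ideal. It has been conjectured that every nonzero proper ideal arises in this way. We give an elementary counterexample for $n=4$, $\eta=\pm\frac12$. Using structure theorems for the category $\mathcal O$ and for the ideals of the algebra, we then decide exactly when the conjecture holds: for $\eta=\pm r/m$ in lowest terms, $2\le m\le n$, it fails if and only if $m=2$ and $n\ge4$ is even, and then it fails for exactly one ideal.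
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The algebra and the conjecture}
Let $n\ge2$, let $V=\{x\in\mathbb C^n: x_1+\dots+x_n=0\}$ with the bilinear form $(x,y)=\sum_ix_iy_i$, and let $W=S_n$ act on $V$ by permuting coordinates. For $i<j$ let $\alpha_{ij}\in V$ have $i$-th coordinate $1$, $j$-th coordinate $-1$ and all others $0$. These are the positive roots of type $A_{n-1}$. For $\alpha=\alpha_{ij}$ we have $(\alpha,\alpha)=2$, and the transposition $K_{ij}$ of $i$ and $j$ acts as the reflection $s_\alpha x=x-(\alpha,x)\alpha$. We write $\sum_{\alpha>0}$ for a sum over the positive roots.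

For $\eta\in\mathbb C$, the symplectic reflection algebra $H=H_{1,\eta}(A_{n-1})$, the algebra of observables of the rational $n$-particle Calogero model, is the associative unital algebra generated by $\mathbb C[W]$ and by elements $a^0_x,a^1_x$ depending linearly on $x\in V$, subject to $ga^0_xg^{-1}=a^0_{gx}$, $ga^1_xg^{-1}=a^1_{gx}$ for $g\in W$ and
\begin{equation}\label{eq:rel}
[a^0_x,a^1_y]=(x,y)+\eta\sum_{\alpha>0}(\alpha,x)(\alpha,y)s_\alpha,\qquad [a^0_x,a^0_y]=[a^1_x,a^1_y]=0 .
\end{equation}
For $\eta=0$ these are the Heisenberg relations, and $\eta$ measures how far the reflections deform them. The algebra $H$ is a superalgebra with parity $\pi(a^0_x)=\pi(a^1_x)=1$, $\pi(g)=0$.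

For $\varkappa\in\{1,-1\}$, a \emph{$\varkappa$-trace} is a linear function $\operatorname{sp}:H\to\mathbb C$ with $\operatorname{sp}(fg)=\varkappa^{\pi(f)\pi(g)}\operatorname{sp}(gf)$ for all $f,g$ homogeneous in parity; it is a \emph{trace} if $\varkappa=1$ and a \emph{supertrace} if $\varkappa=-1$. It defines the bilinear form $B_{\operatorname{sp}}(f,g)=\operatorname{sp}(fg)$. The \emph{null-space} of $\operatorname{sp}$ is the set of null-vectors of this form,
\[
\mathcal N(\operatorname{sp})=\{v\in H:\ \operatorname{sp}(vx)=0\text{ for all }x\in H\},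
\]
a two-sided ideal. Two known facts accompany the problem \cite{KT}.
\begin{itemize}
\item[(K1)] $H$ is not simple if and only if $\eta=r/m$ with $r,m$ coprime integers and $1<m\le n$.
\item[(K2)] The dimension of the space of supertraces is the number of partitions of $n$ into distinct parts, and the space of traces is one-dimensional.
\end{itemize}

\medskip\noindent\textbf{Conjecture} (\cite{KT}). \emph{Every nonzero proper two-sided ideal of $H_{1,\eta}(A_{n-1})$ is the null-space of some $\varkappa$-trace.}

\medskip
An ideal $I$ equals $\mathcal N(\operatorname{sp})$ exactly when $\operatorname{sp}$ descends to $H/I$ and its form is nondegenerate there. So the conjecture asks that every proper quotient of $H$ by a nonzero ideal carry a nondegenerate trace or supertrace. If $H/I$ is a matrix algebra, the matrix trace does this. In general the numbers look favorable: there are at most $n/2$ ideals, which form a chain (Theorem~\ref{thm:general}), and by (K2) there are many supertraces with which to separate them. The guess is right for all ideals but one.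

\subsection*{Results}
\begin{theorem}\label{thm:counter}
Let $n=4$, $\eta=-\frac12$, and let $e_-\in\mathbb C[S_4]$ be the idempotent of the sign representation. Then $J=He_-H$ is a nonzero proper two-sided ideal which is not the null-space of any trace or supertrace. Hence the conjecture is false; it is also false for $n=4$, $\eta=+\frac12$.
\end{theorem}

To describe all cases, let $\eta=\pm r/m$ with $r\ge1$, $\gcd(r,m)=1$, $2\le m\le n$; for other $\eta$ the conjecture is vacuous by (K1). Put $q=\lfloor n/m\rfloor$. For $0\le i\le q$ let $Z_i\subset V$ be the set of points having $i$ disjoint $m$-tuples of equal coordinates. These are closed $W$-stable sets, and $V=Z_0\supsetneq Z_1\supsetneq\dots\supsetneq Z_q$. The commuting elements $a^1_x$ make every $H$-module a module over the polynomial ring $\mathbb C[V]$, with $a^1_x$ corresponding to the linear function $(x,\cdot)$. The category $\mathcal O$ consists of the finitely generated $H$-modules on which the $a^0_x$ act locally nilpotently, and the support $\operatorname{supp}L\subset V$ of $L\in\mathcal O$ is the zero set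 of its annihilator in $\mathbb C[V]$. Put
\[
R_i=\bigcap\{\operatorname{Ann}_HL:\ L\in\mathcal O\text{ simple},\ \operatorname{supp}L\subset Z_i\}\qquad(0\le i\le q).
\]
Let $p_{\mathrm{odd}}(j)$ be the number of partitions of $j$ into odd parts, and let $b_m(l)$ be the number of partitions of $l$ into odd parts, each used at most $m-1$ times.

\begin{theorem}\label{thm:general}
Let $\eta=\pm r/m$ be as above.
\begin{itemize}
\item[(i)] $R_0\subsetneq R_1\subsetneq\dots\subsetneq R_q\subsetneq H$. The space of supertraces vanishing on $R_i$ has dimension $\sum_{j=i}^{q}p_{\mathrm{odd}}(j)\,b_m(n-mj)$. A nonzero trace vanishes on $R_i$ with $i\ge1$ if and only if $m\mid n$.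
\item[(ii)] If $m=2$ and $n\ge4$ is even, then $R_{n/2-1}$ is a nonzero proper ideal that is not the null-space of any $\varkappa$-trace. So the conjecture fails for all $\eta\in\frac12+\mathbb Z$ and all even $n\ge4$.
\item[(iii)] The nonzero proper ideals of $H$ are exactly $R_1,\dots,R_q$. The ideal $R_i$ is the null-space of some supertrace if and only if $(m,n-mi)\ne(2,2)$. The nonzero traces have null-space $R_q$ if $m\mid n$ and are nondegenerate otherwise.
\end{itemize}
Hence the conjecture holds for $H$ if and only if it is not the case that $m=2$ and $n\ge4$ is even; in that exceptional case exactly one ideal, $R_{n/2-1}$, violates it.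
\end{theorem}

The proof of Theorem~\ref{thm:counter} uses only the commutativity of Dunkl operators. The proof of Theorem~\ref{thm:general} uses (K2) and the published results listed in Section~\ref{sec:O}; among them, Losev's count of the ideals \cite{Lo} enters only in part (iii) and in the last sentence.

\subsection*{The idea}
Traces and supertraces come from modules. A graded module has a graded character $\sum_dt^d\operatorname{Tr}_{N_d}f$, and a combination of such characters that has no pole at $t=\varkappa$ gives a $\varkappa$-trace by evaluation at $t=\varkappa$ (Section~\ref{sec:basic}). For $n=2$ and half-integer $\eta$, all $\varkappa$-traces come from one finite-dimensional module, so the ideal $0$ is not a null-space (Section~\ref{sec:rank1}). The conjecture does not ask about $0$, but the same defect reappears for $n=2i+2$ at the ideal $R_i$, which is nonzero once $i\ge1$. Section~\ref{sec:n4} treats $n=4$ by hand. In general we show that every $\varkappa$-trace is a virtual character of $\mathcal O$ (Section~\ref{sec:virtual}), translate the ideals $R_i$ into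 a filtration of the ring of symmetric functions (Section~\ref{sec:supports}), and intersect this filtration with the space of supertraces in the fermionic Fock space (Section~\ref{sec:fock}).

\section{Weights, graded characters and values on the group}\label{sec:basic}

\subsection*{The grading element}
The relations are homogeneous for the \emph{weight} $\operatorname{wt}(a^1_x)=1$, $\operatorname{wt}(a^0_x)=-1$, $\operatorname{wt}(g)=0$, so $H$ is $\mathbb Z$-graded and $\pi=\operatorname{wt}\bmod2$. We write $f_0$ for the weight-$0$ component of $f\in H$. The grading is inner: put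
\[
h=\tfrac12\sum_b(a^0_ba^1_b+a^1_ba^0_b),
\]
with $b$ running over an orthonormal basis of $V$.

\begin{lemma}\label{lem:h}
\begin{itemize}
\item[(a)] $[h,f]=\operatorname{wt}(f)f$ for weight-homogeneous $f$. Every two-sided ideal is graded.
\item[(b)] Every $\varkappa$-trace vanishes on elements of nonzero weight, in particular on odd elements.
\item[(c)] $\mathcal N(\operatorname{sp})$ is the largest two-sided ideal on which $\operatorname{sp}$ vanishes.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:rel} and $\sum_b(\alpha,b)b=\alpha$,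
\[
[h,a^1_x]=a^1_x+\tfrac\eta2\sum_{\alpha>0}(\alpha,x)(s_\alpha a^1_\alpha+a^1_\alpha s_\alpha),\qquad
[h,a^0_x]=-a^0_x-\tfrac\eta2\sum_{\alpha>0}(\alpha,x)(s_\alpha a^0_\alpha+a^0_\alpha s_\alpha),
\]
and the sums vanish because $s_\alpha\alpha=-\alpha$. Also $[h,g]=0$, since $h$ does not depend on the orthonormal basis. An ideal is stable under $\operatorname{ad}h$, hence contains the weight components of its elements.

(b) Since $h$ is even, $0=\operatorname{sp}([h,f])=\operatorname{wt}(f)\operatorname{sp}(f)$.

(c) By (b), the even and odd parts of a null-vector are null-vectors. For homogeneous $v\in\mathcal N(\operatorname{sp})$ and homogeneous $x,y$ we have $\operatorname{sp}(yvx)=\pm\operatorname{sp}(vxy)=0$, so $\mathcal N(\operatorname{sp})$ is a two-sided ideal, and $\operatorname{sp}$ vanishes on it (take $x=1$). If $\operatorname{sp}(I)=0$ for an ideal $I$, then $\operatorname{sp}(vx)=0$ for $v\in I$, $x\in H$.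
\end{proof}

The map $a^0_x\mapsto a^0_x$, $a^1_x\mapsto a^1_x$, $g\mapsto\operatorname{sgn}(g)g$ is an isomorphism $H_{1,\eta}\cong H_{1,-\eta}$ that respects weight and parity. It matches ideals, $\varkappa$-traces, the categories $\mathcal O$, supports and the ideals $R_i$. So both theorems need to be proved only for negative $\eta$, and we put $c=-\eta$.

\subsection*{The polynomial representation}
The algebra $H$ acts on $\mathbb C[V]$: $W$ acts naturally, $a^1_x$ is multiplication by $(x,\cdot)$, and $a^0_x$ is the Dunkl operator
\begin{equation}\label{eq:dunkl}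
a^0_x=\partial_x-c\sum_{\alpha>0}(\alpha,x)\frac{1-s_\alpha}{\alpha},
\end{equation}
where vectors are identified with linear functions by means of the form. The Dunkl operators commute \cite{Du}. The first relation in \eqref{eq:rel} holds because $y-s_\alpha y=(\alpha,y)\alpha$ gives $[\frac{1-s_\alpha}{\alpha},y]=(\alpha,y)s_\alpha$.

\subsection*{Graded characters}
Call an $H$-module $N=\bigoplus_{d\in\mathbb Z}N_d$ \emph{graded} if elements of weight $w$ map $N_d$ to $N_{d+w}$, each $N_d$ is finite-dimensional, and $N_d=0$ for $d\ll0$. Put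
\[
\operatorname{ch}_N(f;t)=\sum_dt^d\operatorname{Tr}_{N_d}(f_0)\in\mathbb C((t)).
\]

\begin{lemma}\label{lem:ch}
For weight-homogeneous $f,f'$ we have $\operatorname{ch}_N(ff';t)=t^{\operatorname{wt}f}\operatorname{ch}_N(f'f;t)$. Let $N^1,\dots,N^k$ be graded modules and $\gamma_1,\dots,\gamma_k\in\mathbb C$, and suppose that for every $f\in H$ the series $\sum_l\gamma_l\operatorname{ch}_{N^l}(f;t)$ is a rational function regular at $t=\varkappa$. Then its value at $t=\varkappa$ is a $\varkappa$-trace that vanishes on $\bigcap_l\operatorname{Ann}N^l$.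
\end{lemma}

\begin{proof}
If $\operatorname{wt}f+\operatorname{wt}f'\ne0$, both sides are $0$. If the weights are $w$ and $-w$, then $f':N_d\to N_{d-w}$ and $f:N_{d-w}\to N_d$, so $\operatorname{Tr}_{N_d}(ff')=\operatorname{Tr}_{N_{d-w}}(f'f)$, which gives the identity. At $t=\varkappa$ the factor is $\varkappa^w=\varkappa^{\pi(f)\pi(f')}$. The intersection of the annihilators is an ideal, so it contains $f_0$ together with $f$.
\end{proof}

\subsection*{Reduction to the group algebra}
Lemma~\ref{lem:ch} produces $\varkappa$-traces. To know that we have found all of them we need an upper bound. Let $H_{\le k}$ be the span of the products $a_{x_1}\cdots a_{x_l}g$ with $l\le k$ and $g\in W$, where upper indices are suppressed. By \eqref{eq:rel}, permuting the factors of $a_{x_1}\cdots a_{x_k}g$ changes it by an element of $H_{\le k-2}$.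

\begin{lemma}\label{lem:W}
A $\varkappa$-trace that vanishes on $\mathbb C[W]$ is zero.
\end{lemma}

\begin{proof}
Odd elements are killed by Lemma~\ref{lem:h}(b). Let $k\ge2$ be even and assume $\operatorname{sp}(H_{\le k-1})=0$. For $g\in W$ put $E_g=\ker(g-\varkappa)\subset V$. We show by induction on $\dim E_g$ that $\operatorname{sp}(a_{x_1}\cdots a_{x_k}g)=0$. By linearity, all $x_i$ may be taken to be eigenvectors of $g$.

\emph{Case (a): some $x=x_i$ has $gx=\lambda x$ with $\lambda\ne\varkappa$.} Move $a_x$ to the front and let $Q$ be the product of the other $k-1$ factors, an odd element. Then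
\[
\operatorname{sp}(a_xQg)=\varkappa\operatorname{sp}(Qga_x)=\varkappa\lambda\operatorname{sp}(Qa_xg)=\varkappa\lambda\operatorname{sp}(a_xQg),
\]
the last step because $\operatorname{sp}(H_{\le k-2})=0$. As $\varkappa\lambda\ne1$, the value is $0$. If $E_g=0$ this is the only case, which starts the induction.

\emph{Case (b): all $x_i$ lie in $E_g\ne0$.} Now the computation above gives no information in degree $k$, so we run it in degree $k+1$, where it says that a commutator is killed. Let $U$ be the span of the symbols $a^0_x,a^1_x$ with $x\in E_g$, and let $S:\operatorname{Sym}U\to H$ be symmetrization, $S(u_1\cdots u_l)=\frac1{l!}\sum_\sigma u_{\sigma(1)}\cdots u_{\sigma(l)}$. It suffices to show $\operatorname{sp}(S(P)g)=0$ for $P\in\operatorname{Sym}^kU$. Fix $0\ne x\in E_g$ and let $\partial$ be the derivation of $\operatorname{Sym}U$ with $\partial a^1_y=(x,y)$, $\partial a^0_y=0$. The space $E_g$ is orthogonal to the other eigenspaces of $g$, so the form is nondegenerate on it, and $\partial$ is a nonzero directional derivative. Hence $P=\partial R$ with $R\in\operatorname{Sym}^{k+1}U$.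 Apply \eqref{eq:rel} to each factor of $S(R)$. The scalar terms add up to $S(\partial R)$, and in the other terms we move $s_\alpha$ to the right:
\[
[a^0_x,S(R)]\,g=S(P)g+\sum_{\alpha>0,\ (\alpha,x)\ne0}Q_\alpha s_\alpha g,
\]
where each $Q_\alpha$ is a combination of products of $k$ elements $a_y$. Since $S(R)$ is odd and $gx=\varkappa x$, we have $\operatorname{sp}(a^0_xS(R)g)=\varkappa\operatorname{sp}(S(R)ga^0_x)=\operatorname{sp}(S(R)a^0_xg)$, so the left side is killed by $\operatorname{sp}$.

It remains to see that $\dim E_{s_\alpha g}<\dim E_g$ when $(\alpha,x)\ne0$; then induction kills the sum. Put $A=\varkappa g$, an orthogonal map with fixed space $E_g$, so that $\operatorname{Im}(1-A)=E_g^\perp\not\ni\alpha$. If $v\in E_{s_\alpha g}$, then $Av=s_\alpha v$, that is, $(1-A)v=(\alpha,v)\alpha$. This forces $(\alpha,v)=0$ and $Av=v$. Thus $E_{s_\alpha g}\subset E_g\cap\alpha^\perp\subsetneq E_g$.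
\end{proof}

The values on $W$ form a class function, and they satisfy linear relations. If $x\in V$ and $gx=\varkappa x$, then $\operatorname{sp}(a^1_xa^0_xg)=\varkappa\operatorname{sp}(a^0_xga^1_x)=\operatorname{sp}(a^0_xa^1_xg)$, so by \eqref{eq:rel}
\begin{equation}\label{eq:ground}
(x,x)\operatorname{sp}(g)+\eta\sum_{i<j}(x_i-x_j)^2\operatorname{sp}(K_{ij}g)=0 .
\end{equation}

\begin{corollary}\label{cor:trace}
A trace is determined by its value on the $n$-cycles.
\end{corollary}

\begin{proof}
Let $g$ have at least two cycles, and take a real $x\ne0$ in $V$ that is constant on the cycles of $g$. Then $(x,x)\ne0$, and in \eqref{eq:ground} only pairs $i,j$ from different cycles occur, for which $K_{ij}g$ has one cycle fewer than $g$. Induct on the number of cycles and apply Lemma~\ref{lem:W}.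
\end{proof}

\section{Two particles}\label{sec:rank1}

Let $n=2$ and $c=r/2$ with $r\ge1$ odd. Let $b=\alpha/\sqrt2$, $y=a^1_b$, $D=a^0_b$, and let $s$ be the transposition. On $\mathbb C[y]$, formula \eqref{eq:dunkl} reads $D=\partial_y-c\,\frac{1-s}{y}$, so $Dy^d=dy^{d-1}$ for even $d$ and $Dy^d=(d-r)y^{d-1}$ for odd $d$. Thus $Dy^r=0$, the subspace $y^r\mathbb C[y]$ is a submodule, and $L=\mathbb C[y]/(y^r)$ is a module of dimension $r$. It is simple: a nonzero submodule is $h$-stable, so it contains some $y^d$ with $d<r$, and $D^dy^d$ is a nonzero multiple of $1$. Put $I=\operatorname{Ann}L$. It is nonzero, since it contains $y^r$, and $H/I=\operatorname{End}L$ by Burnside's theorem.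

The series $\operatorname{ch}_L(f;t)$ is a polynomial, so Lemma~\ref{lem:ch} gives a trace with value $r$ at $f=1$ and a supertrace with value $\sum_{d<r}(-1)^d=1$ at $f=1$. Up to scalars there are no others. For traces this is Corollary~\ref{cor:trace}. For supertraces, \eqref{eq:ground} with $g=s$, $x=\alpha$ gives $\operatorname{sp}(s)=r\operatorname{sp}(1)$, and Lemma~\ref{lem:W} applies. So every nonzero $\varkappa$-trace vanishes on $I$, and its null-space is $I$ because $H/I$ is simple.

The example has two sides. The ideal $I$ is a null-space, as the conjecture predicts. But all $\varkappa$-traces factor through the small quotient $H/I$, so the smaller ideal $0$ is not a null-space: whatever vanishes on $0$ vanishes on $I$.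

\section{Four particles: proof of Theorem~\ref{thm:counter}}\label{sec:n4}

Let $n=4$, $c=\frac12$. The plan imitates Section~\ref{sec:rank1}. The condition $\operatorname{sp}(e_-)=0$ determines $\operatorname{sp}$ up to a scalar for each $\varkappa$. We then construct these $\varkappa$-traces from two small modules, and find an idempotent outside $J$ that kills both modules.

\subsection*{Supertraces on $S_4$}
Let $\sigma_1,\sigma_2,\sigma_3,\sigma_{22},\sigma_4$ be the values of a supertrace at $1$, at transpositions, $3$-cycles, elements of type $(2,2)$ and $4$-cycles. We apply \eqref{eq:ground} with $\varkappa=-1$, $\eta=-\frac12$.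
\begin{itemize}
\item $g=(12)$, $x=(1,-1,0,0)$. The pair $\{1,2\}$ has coefficient $4$ and $K_{12}g=1$; the four pairs meeting $\{1,2\}$ in one point have coefficient $1$ and give $3$-cycles. So $2\sigma_2-\frac12(4\sigma_1+4\sigma_3)=0$ and $\sigma_2=\sigma_1+\sigma_3$.
\item $g=(1234)$, $x=(1,-1,1,-1)$. The four pairs of neighbors in the cycle have coefficient $4$ and give $3$-cycles. So $4\sigma_4-\frac12\cdot16\sigma_3=0$ and $\sigma_4=2\sigma_3$.
\item $g=(12)(34)$, $x=(1,-1,0,0)$. The pair $\{1,2\}$ gives a transposition and the four mixed pairs give $4$-cycles. So $2\sigma_{22}-\frac12(4\sigma_2+4\sigma_4)=0$ and $\sigma_{22}=\sigma_1+3\sigma_3$.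
\end{itemize}
By Lemma~\ref{lem:W}, a supertrace is determined by $(\sigma_1,\sigma_3)$, and
\begin{equation}\label{eq:eminus}
24\operatorname{sp}(e_-)=\sigma_1-6\sigma_2+8\sigma_3+3\sigma_{22}-6\sigma_4=-2\sigma_1-\sigma_3 .
\end{equation}

\subsection*{Coordinates}
The vectors $b_1=\frac12(1,1,-1,-1)$, $b_2=\frac12(1,-1,1,-1)$, $b_3=\frac12(1,-1,-1,1)$ form an orthonormal basis of $V$, and
\[
\alpha_{12},\alpha_{34}=b_2\pm b_3,\qquad \alpha_{13},\alpha_{24}=b_1\pm b_3,\qquad \alpha_{14},\alpha_{23}=b_1\pm b_2 .
\]
Put $y_i=a^1_{b_i}$, the $i$-th coordinate function, and $D_i=a^0_{b_i}$. The six reflections are the swaps $s_{ij}$ of $y_i$ and $y_j$ and the maps $\bar s_{ij}:y_i\mapsto-y_j,\ y_j\mapsto-y_i$. So $S_4$ acts as the group of signed permutations of $y_1,y_2,y_3$ with an even number of minus signs. The even sign changes form the Klein four-group, and the $s_{ij}$ generate a complement $S_3$. Besides $W$-equivariance and $[y_i,y_j]=[D_i,D_j]=0$, the relations \eqref{eq:rel} are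
\begin{equation}\label{eq:D3}
[D_i,y_i]=1-\tfrac12\sum_{j\ne i}(s_{ij}+\bar s_{ij}),\qquad [D_i,y_j]=\tfrac12(s_{ij}-\bar s_{ij})\quad(i\ne j).
\end{equation}
In these coordinates $Z_1$ is the union of the six planes $y_i=\pm y_j$, and $Z_2$ is the union of the three coordinate axes. Let $e'\in\mathbb C[S_4]$ be the central idempotent of the irreducible representation $V\otimes\operatorname{sgn}$, of type $(2,1,1)$.

\subsection*{The ideal $J$ and the six planes}
\begin{lemma}\label{lem:J}
$J$ is a nonzero proper ideal, and $e'\notin J$.
\end{lemma}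

\begin{proof}
Let $\delta=\prod_{\alpha>0}\alpha\in\mathbb C[V]$, of degree $6$. It is antisymmetric, so $e_-\delta=\delta$ and $J\ne0$. Since $\partial_x\delta=\sum_{\alpha>0}(\alpha,x)\delta/\alpha$ and $(1-s_\alpha)\delta=2\delta$, formula \eqref{eq:dunkl} gives $a^0_x\delta=(1-2c)\partial_x\delta=0$; this is where $c=\frac12$ enters. By \eqref{eq:rel}, $H$ is spanned by products of the form (monomial in the $y_i$)(element of $W$)(monomial in the $D_i$), so $H\delta=\mathbb C[V]\delta$, and $M_1=\mathbb C[V]/\mathbb C[V]\delta$ is a nonzero $H$-module. An antisymmetric polynomial vanishes on every reflecting plane and is therefore divisible by $\delta$. So $e_-M_1=0$ and $J\subset\operatorname{Ann}M_1\ne H$.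

Let $f_1=y_1(y_2^2-y_3^2)$, $f_2=y_2(y_3^2-y_1^2)$, $f_3=y_3(y_1^2-y_2^2)$. Even sign changes act on $f_i$ as on $y_i$, and a permutation of the coordinates acts on the $f_i$ as on the $y_i$ times its sign (for instance $s_{12}f_1=-f_2$, $s_{23}f_1=-f_1$). So the $f_i$ span a copy of $V\otimes\operatorname{sgn}$ in degree $3<6$. Hence $e'M_1\ne0$ and $e'\notin J$.
\end{proof}

\subsection*{Two modules on the three axes}
We look for modules supported on $Z_2$. The functions on $Z_2$ form the ring $\mathbb C[V]/(y_1y_2,y_1y_3,y_2y_3)$, with basis $1$ and $y_i^d$, $d\ge1$. Modulo the products $y_iy_j$ we have $(y_1^d-(\pm y_j)^d)/(y_1\mp y_j)\equiv y_1^{d-1}+(\pm y_j)^{d-1}$ for $d\ge2$, so \eqref{eq:dunkl} gives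
\[
D_1y_1^d\equiv(d-2)y_1^{d-1}-\tfrac{1-(-1)^d}{2}\bigl(y_2^{d-1}+y_3^{d-1}\bigr),\qquad D_2y_1^d\equiv\tfrac{1+(-1)^d}{2}\,y_2^{d-1}.
\]
One such module is not enough. On the span of $y_1^d,y_2^d,y_3^d$ the identity has trace $3$ and an even sign change has trace $1+2(-1)^d$, so poles occur at both $t=1$ and $t=-1$. To cancel them we want a twin in which $(-1)^d$ is replaced by $-(-1)^d$. We define both modules at once and verify the relations directly.

For $\theta=\pm1$ let $U^\theta$ have basis $u_{i,d}$ ($i=1,2,3$, $d\in\mathbb Z$). Put $\varepsilon_d=\theta(-1)^d$ and $\varepsilon^\pm_d=\frac12(1\pm\varepsilon_d)$. Thus $\varepsilon_d^\pm\in\{0,1\}$, $\varepsilon^+_d+\varepsilon^-_d=1$, $\varepsilon^+_d\varepsilon^-_d=0$ and $\varepsilon^\pm_{d+1}=\varepsilon^\mp_d$. A signed permutation with $y_i\mapsto y_{l}$ sends $u_{i,d}$ to $u_{l,d}$, and one with $y_i\mapsto-y_l$ sends $u_{i,d}$ to $\varepsilon_du_{l,d}$; this is a group action because $\varepsilon_d^2=1$. Put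
\[
y_ju_{i,d}=\delta_{ij}u_{i,d+1},\qquad D_iu_{i,d}=(d-2)u_{i,d-1}-\varepsilon^-_d\sum_{l\ne i}u_{l,d-1},\qquad D_ju_{i,d}=\varepsilon^+_du_{j,d-1}\ \ (j\ne i).
\]

\begin{lemma}\label{lem:U}
These formulas make $U^\theta$ an $H$-module.
\end{lemma}

\begin{proof}
\emph{Equivariance.} We check it for all signed permutations. The formulas are symmetric in the indices, so it remains to treat the sign change $\tau$ of $y_1$. It is diagonal, with eigenvalue $\varepsilon_d$ on $u_{1,d}$ and $1$ on $u_{2,d},u_{3,d}$. Conjugation by $\tau$ multiplies a matrix entry by the product of the eigenvalues at the source and at the target. This product must be $-1$ on the nonzero entries of $y_1,D_1$ and $+1$ on those of $y_j,D_j$ for $j\ne1$. Write $i\to l$ for the entry from $u_{i,d}$ to $u_{l,d\pm1}$, and $\varepsilon=\varepsilon_d$. Entries $1\to1$ occur only in $y_1,D_1$ and have product $\varepsilon\cdot(-\varepsilon)=-1$. Entries $i\to l$ with $i,l\ne1$ occur only in $y_j,D_j$ with $j\ne1$ and have product $1$. Entries $1\to l$, $l\ne1$, have product $\varepsilon$; they are nonzero in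 $D_1$ only if $\varepsilon=-1$ and in $D_l$ only if $\varepsilon=1$. Entries $i\to1$, $i\ne1$, have product $-\varepsilon$; they are nonzero in $D_1$ only if $\varepsilon=1$ and in $D_i$ only if $\varepsilon=-1$.

\emph{Relations.} We have $y_iy_j=0$ for $i\ne j$. By symmetry it suffices to check $[D_1,y_1]$, $[D_1,y_2]$, $[D_1,D_2]$. We apply them to vectors of degree $d$, write $\varepsilon^\pm=\varepsilon^\pm_d$, and suppress the degree. Note that $\frac12(s_{ij}\pm\bar s_{ij})u_i=\varepsilon^\pm u_j$, while $s_{ij}$ and $\bar s_{ij}$ fix the third basis vector. First,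
\[
[D_1,y_1]u_1=\bigl((d-1)-(d-2)\bigr)u_1-\varepsilon^+(u_2+u_3),\qquad [D_1,y_1]u_l=-y_1D_1u_l=-\varepsilon^+u_1\ \ (l=2,3),
\]
and \eqref{eq:D3} requires $u_1-\varepsilon^+(u_2+u_3)$ and $u_l-\varepsilon^+u_1-u_l$. Next,
\[
[D_1,y_2]u_1=-y_2D_1u_1=\varepsilon^-u_2,\qquad [D_1,y_2]u_2=D_1u_{2,d+1}=\varepsilon^-u_1,\qquad [D_1,y_2]u_3=0,
\]
which is the action of $\frac12(s_{12}-\bar s_{12})$. Finally, $D_1D_2u_1=\varepsilon^+\varepsilon^-u_1=0$ and
\[
D_2D_1u_1=(d-2)\varepsilon^-u_2-\varepsilon^-\bigl[(d-3)u_2-\varepsilon^+(u_1+u_3)+\varepsilon^-u_2\bigr]=\varepsilon^-(1-\varepsilon^-)u_2=0 .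
\]
Applying $s_{12}$ gives $[D_1,D_2]u_2=0$, and $D_1D_2u_3=\varepsilon^+\varepsilon^-u_1=0$, $D_2D_1u_3=\varepsilon^+\varepsilon^-u_2=0$.
\end{proof}

The modules $U^\theta$ are unbounded below, so we pass to submodules. Let $U^\theta_d$ be the span of $u_{1,d},u_{2,d},u_{3,d}$ and put
\[
M=\mathbb C(u_{1,0}+u_{2,0}+u_{3,0})\oplus\bigoplus_{d\ge1}U^+_d,\qquad
M'=\Bigl\{\sum_i\beta_iu_{i,3}:\ \sum_i\beta_i=0\Bigr\}\oplus\bigoplus_{d\ge4}U^-_d .
\]
Both are stable under the $y_i$, and under $W$, because $\varepsilon_d=1$ in the lowest degree of each. Stability under the $D_i$ needs a check in the two lowest degrees. In $U^+$ we have $\varepsilon_1=-1$, so $D_iu_{i,1}=-(u_{1,0}+u_{2,0}+u_{3,0})$ and $D_ju_{i,1}=0$ for $j\ne i$; and $D_i(u_{1,0}+u_{2,0}+u_{3,0})=(-2+1+1)u_{i,-1}=0$. In $U^-$ we have $\varepsilon_4=-1$, so $D_iu_{i,4}=2u_{i,3}-\sum_{l\ne i}u_{l,3}$ has coefficient sum $0$ and $D_ju_{i,4}=0$; and $D_i\sum_j\beta_ju_{j,3}=(\sum_j\beta_j)u_{i,2}=0$. So $M$ and $M'$ are graded $H$-modules.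

If $\varepsilon_d=1$, then $U^\theta_d$ is the permutation representation of the quotient $S_3$ of $S_4$ by the Klein group, the sum of the types $(4)$ and $(2,2)$. If $\varepsilon_d=-1$, then $U^\theta_d\cong V$, of type $(3,1)$. Hence
\begin{equation}\label{eq:kill}
e'\text{ and }e_-\text{ act by }0\text{ on }N=M\oplus M'.
\end{equation}

\begin{lemma}\label{lem:two}
Put $F^\pm_f(t)=\operatorname{ch}_M(f;t)\pm\operatorname{ch}_{M'}(f;t)$. Then $\operatorname{sp}_-(f)=F^+_f(-1)$ is a supertrace with $(\sigma_1,\sigma_3)=(-1,2)$, and $\operatorname{sp}_+(f)=F^-_f(1)$ is a trace with $\operatorname{sp}_+(1)=8$. Both vanish on $\operatorname{Ann}N$.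
\end{lemma}

\begin{proof}
The matrix entries of the generators on $U^\theta$ have the form $P(d)+\varepsilon_dQ(d)$ with polynomials $P,Q$ independent of $\theta$. Such expressions are closed under sums, products and shifts of $d$. Hence $\operatorname{Tr}_{U^\theta_d}f_0=A(d)+\varepsilon_dB(d)$ with polynomials $A,B$ independent of $\theta$, and up to adding polynomials in $t$,
\[
F^+_f=\sum_{d\ge4}2A(d)t^d,\qquad F^-_f=\sum_{d\ge4}2B(d)(-t)^d .
\]
So $F^+_f$ is rational with a pole at most at $t=1$, and $F^-_f$ is rational with a pole at most at $t=-1$. Lemma~\ref{lem:ch} applies. For the values, $F^+_1=1+\frac{3t}{1-t}+2t^3+\frac{3t^4}{1-t}$ equals $1-\frac32-2+\frac32=-1$ at $t=-1$. A cyclic permutation of $y_1,y_2,y_3$ is a $3$-cycle; it has trace $0$ on $U^\theta_d$, trace $1$ on $M_0$ and trace $-1$ on $M'_3$, so $F^+=1-t^3$ with value $2$. Lastly $F^-_1=1+3t+3t^2+3t^3-2t^3$, with value $8$ at $t=1$.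
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Lemma~\ref{lem:J}, $J$ is nonzero and proper. Suppose $J=\mathcal N(\operatorname{sp})$. If $\operatorname{sp}$ is a trace, it is a multiple of $\operatorname{sp}_+\ne0$ by Corollary~\ref{cor:trace}. If $\operatorname{sp}$ is a supertrace, then $e_-\in J$ gives $\operatorname{sp}(e_-)=0$, so $(\sigma_1,\sigma_3)$ is proportional to $(-1,2)$ by \eqref{eq:eminus}, and $\operatorname{sp}$ is a multiple of $\operatorname{sp}_-$. In both cases $\operatorname{sp}$ vanishes on the ideal $\operatorname{Ann}N$, which contains $e'$ by \eqref{eq:kill}. By Lemma~\ref{lem:h}(c), $e'\in\mathcal N(\operatorname{sp})=J$, contrary to Lemma~\ref{lem:J}.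
\end{proof}

\section{Category $\mathcal O$ and symmetric functions}\label{sec:O}

From now on $\eta=-c$ with $c=r/m>0$ as in Theorem~\ref{thm:general}. A parabolic subgroup of $W$ is the stabilizer $W'$ of a point of $V$, that is, a Young subgroup $S_{n_1}\times\dots\times S_{n_k}$. To it we attach the tensor product of the algebras $H_{1,\eta}(A_{n_l-1})$, with $\mathbb C$ for $n_l=1$, and its category $\mathcal O(W')$. We use the following published results.

\begin{itemize}
\item[(O)] \cite{GGOR} Objects of $\mathcal O=\mathcal O(W)$ are finitely generated over $\mathbb C[V]$ and have finite length. For each irreducible representation $\lambda$ of $W$, that is, each partition $\lambda\vdash n$, there is a standard module $\Delta(\lambda)\cong\mathbb C[V]\otimes\lambda$, with diagonal $W$-action and with $1\otimes\lambda$ killed by the $a^0_x$. The simple objects are the simple quotients $L(\lambda)$ of the $\Delta(\lambda)$. Both $[\Delta(\lambda)]$ and $[L(\lambda)]$ are bases of $K_0(\mathcal O)$. The same holds for $\mathcal O(W')$.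
\item[(BE)] \cite[\S3]{BE} For $b\in V$ with stabilizer $W'$ there are exact functors $\operatorname{Res}_b:\mathcal O(W)\to\mathcal O(W')$ and $\operatorname{Ind}_b:\mathcal O(W')\to\mathcal O(W)$. On $K_0$, with $[\Delta(\lambda)]\leftrightarrow\lambda$, they are restriction and induction of group representations. Moreover $\operatorname{Res}_bM\ne0$ if and only if $b\in\operatorname{supp}M$.
\item[(Wi)] \cite{Wi}, see also \cite{SV}. The support of every simple $L\in\mathcal O$ is one of $Z_0,\dots,Z_q$. The number of simples with support $Z_i$ is $p(i)\rho_m(n-mi)$, where $p$ is the partition function and $\rho_m(l)$ is the number of $m$-regular partitions of $l$.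
\item[(Lo)] \cite[\S5.8]{Lo} $H$ has exactly $q$ nonzero proper two-sided ideals.
\end{itemize}
A partition is $m$-regular if no part is repeated $m$ or more times. By Glaisher's theorem, $\rho_m(l)$ is also the number of partitions of $l$ without parts divisible by $m$; the case $m=2$ is Euler's theorem that partitions into distinct parts and into odd parts are equinumerous.

Let $\Lambda=\mathbb C[p_1,p_2,\dots]=\bigoplus_n\Lambda_n$ be the ring of symmetric functions, with power sums $p_\mu$ and Schur functions $s_\lambda$. We view $a=\sum_\lambda a_\lambda s_\lambda\in\Lambda_n$ as the class function $a(g)=\sum_\lambda a_\lambda\chi_\lambda(g)$ on $S_n$. Then $p_\mu$ is a nonzero multiple of the indicator function of the cycle type $\mu$, and the product $\Lambda_k\otimes\Lambda_l\to\Lambda_{k+l}$ is induction from $S_k\times S_l$. We identify $K_0(\mathcal O)\otimes\mathbb C$ with $\Lambda_n$ by $[\Delta(\lambda)]\mapsto s_\lambda$.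

By \eqref{eq:rel}, $h=\sum_ba^1_ba^0_b+\frac{n-1}2-c\sum_{\alpha>0}s_\alpha$. The sum of all transpositions acts on $\lambda$ by $\operatorname{cont}(\lambda)$, the sum over the boxes of $\lambda$ of (column number minus row number). So $h$ acts on the degree-$d$ part of $\Delta(\lambda)$ by $h_\lambda+d$, where
\[
h_\lambda=\tfrac{n-1}2-c\operatorname{cont}(\lambda)\in\tfrac1{2m}\mathbb Z .
\]
On every subquotient $M$ of a standard module, $h$ is diagonalizable with finite-dimensional eigenspaces $M[\mu]$, and we put $\operatorname{Tr}_M(fe^{zh})=\sum_\mu e^{z\mu}\operatorname{Tr}_{M[\mu]}(f_0)$. This is additive along composition series.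

\section{Every $\varkappa$-trace is a virtual character}\label{sec:virtual}

We want a converse to Lemma~\ref{lem:ch}. The difficulty is that at $t=\varkappa$ the characters of standard modules have poles, and the recursion in Lemma~\ref{lem:W} degenerates (case (b)). So we move away from $t=\varkappa$, replacing $\operatorname{sp}(f)$ by the formal series $\operatorname{sp}(fe^{\xi h})$. This obeys the twisted identity of Lemma~\ref{lem:ch} with $t=\varkappa e^\xi$, and for such $t$ only the easy case of the recursion occurs.

\begin{lemma}\label{lem:A}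
For each $f\in H$ there are rational functions $\mathcal R_{f,g}\in\mathbb C(t)$, $g\in W$, with poles only at $0$ and at roots of unity, such that the following holds. Let $\mathbb K\supset\mathbb C$ be a field, let $t\in\mathbb K^*$ not be a root of unity, and let $\varphi:H\to\mathbb K$ be $\mathbb C$-linear with $\varphi(ff')=t^{\operatorname{wt}f}\varphi(f'f)$ for weight-homogeneous $f,f'$. Then $\varphi(f)=\sum_g\mathcal R_{f,g}(t)\varphi(g)$.
\end{lemma}

\begin{proof}
Induct on $k$ with $f\in H_{\le k}$. By linearity let $f=a_xQg$, where $Q$ is a product of $k-1$ generators $a_y$ and $gx=\lambda x$; here $\lambda$ is a root of unity. With $w=\operatorname{wt}(a_x)=\pm1$,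
\[
\varphi(a_xQg)=t^w\varphi(Qga_x)=\lambda t^w\varphi(Qa_xg)=\lambda t^w\varphi(a_xQg)+\lambda t^w\varphi([Q,a_x]g).
\]
Since $1-\lambda t^w\ne0$ and $[Q,a_x]g\in H_{\le k-2}$, the induction closes.
\end{proof}

Apply this to $\varphi=\operatorname{ch}_{\Delta(\lambda)}(\cdot\,;t)$ over $\mathbb K=\mathbb C((t))$. On $W$, Molien's formula gives $\varphi(g)=\chi_\lambda(g)/\det_V(1-tg)$. So every $\operatorname{ch}_{\Delta(\lambda)}(f;t)$ is a power series that represents a rational function with poles only at roots of unity. Consequently
\[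
\operatorname{Tr}_{\Delta(\lambda)}(fe^{zh})=e^{zh_\lambda}\operatorname{ch}_{\Delta(\lambda)}(f;e^z)
\]
converges absolutely for $\operatorname{Re}z<0$ and continues to a meromorphic function on $\mathbb C$. The same holds for $\operatorname{Tr}_L(fe^{zh})$ with $L$ simple, by additivity and (O). Put $z_0=0$ for $\varkappa=1$ and $z_0=i\pi$ for $\varkappa=-1$, and let $\Phi_\lambda(f)\in\mathbb C((\xi))$ be the Laurent expansion of $\operatorname{Tr}_{\Delta(\lambda)}(fe^{zh})$ at $z=z_0+\xi$. By analytic continuation from $\operatorname{Re}z<0$, the map $\Phi_\lambda$ satisfies the hypothesis of Lemma~\ref{lem:A} with $t=\varkappa e^\xi$, and $\partial_\xi\Phi_\lambda(f)=\Phi_\lambda(fh)$.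

\begin{proposition}\label{prop:virtual}
Let $\operatorname{sp}$ be a $\varkappa$-trace and $F(f)=\sum_{k\ge0}\frac{\xi^k}{k!}\operatorname{sp}(fh^k)\in\mathbb C[[\xi]]$. There are unique complex numbers $a_\lambda$ with $F=\sum_\lambda a_\lambda\Phi_\lambda$ on $H$. The map $\operatorname{sp}\mapsto a(\operatorname{sp})=\sum_\lambda a_\lambda s_\lambda\in\Lambda_n$ is linear and injective.
\end{proposition}

\begin{proof}
Let $f,f'$ have weights $w,-w$. From $h^kf=f(h+w)^k$ we get $\operatorname{sp}(ff'h^k)=\varkappa^w\operatorname{sp}(f'h^kf)=\varkappa^w\operatorname{sp}(f'f(h+w)^k)$, so $F(ff')=(\varkappa e^{\xi})^wF(f'f)$. For nonzero total weight both sides vanish by Lemma~\ref{lem:h}(b). So $F$ satisfies the hypothesis of Lemma~\ref{lem:A} over $\mathbb C((\xi))$ with $t=\varkappa e^\xi$. On $W$,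
\begin{equation}\label{eq:Phi}
\Phi_\lambda(g)=e^{(z_0+\xi)h_\lambda}\chi_\lambda(g)/\det\nolimits_V(1-\varkappa e^{\xi}g),
\end{equation}
so the matrix $(\Phi_\lambda(g))$, indexed by partitions and conjugacy classes, is the character table multiplied on both sides by invertible diagonal matrices. As $F$ is a class function on $W$, there are unique $a_\lambda\in\mathbb C((\xi))$ with $F=\sum a_\lambda\Phi_\lambda$ on $W$, and then on $H$ by Lemma~\ref{lem:A}. Differentiating and using $\partial_\xi F(f)=F(fh)$, we find $\sum_\lambda(\partial_\xi a_\lambda)\Phi_\lambda=0$. By invertibility, the $a_\lambda$ are constants. Linearity follows from uniqueness, and injectivity from $\operatorname{sp}(f)=F(f)|_{\xi=0}$.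
\end{proof}

Let $T^-_n$ and $T^+_n$ be the images in $\Lambda_n$ of the spaces of supertraces and of traces. They are cut out by the cancellation of poles. Let $\nabla$ be the linear automorphism of $\Lambda$ with $\nabla s_\lambda=e^{-i\pi c\operatorname{cont}(\lambda)}s_\lambda$, and let $\Lambda^{\mathrm{odd}}=\mathbb C[p_1,p_3,p_5,\dots]$.

\begin{lemma}\label{lem:B}
$T^-_n=\nabla^{-1}\Lambda^{\mathrm{odd}}_n$ and $T^+_n=\mathbb Cp_n$.
\end{lemma}

\begin{proof}
Let $a=a(\operatorname{sp})$. The series $F(g)=\sum a_\lambda\Phi_\lambda(g)$ is regular at $\xi=0$. So if the denominator in \eqref{eq:Phi} vanishes at $\xi=0$, then $\sum_\lambda a_\lambda e^{z_0h_\lambda}\chi_\lambda(g)=0$. For $\varkappa=-1$ the denominator $\det_V(1+g)$ vanishes when $g$ has a cycle of even length, and $e^{i\pi h_\lambda}$ is $e^{-i\pi c\operatorname{cont}(\lambda)}$ times a constant. So $\nabla a$ vanishes on such $g$, which means $\nabla a\in\Lambda^{\mathrm{odd}}_n$. For $\varkappa=1$ the denominator $\det_V(1-g)$ vanishes when $g$ has at least two cycles, so $a\in\mathbb Cp_n$. Both inclusions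 are equalities by (K2): $\dim\Lambda^{\mathrm{odd}}_n=p_{\mathrm{odd}}(n)$ is the number of partitions of $n$ into distinct parts.
\end{proof}

This is the only use of (K2). Next we read off from $a(\operatorname{sp})$ the ideals on which $\operatorname{sp}$ vanishes.

\begin{lemma}\label{lem:C}
For a two-sided ideal $I$ let $C(I)\subset\Lambda_n$ be the span of the classes $[L]$ of the simple $L\in\mathcal O$ with $IL=0$. Then $\operatorname{sp}(I)=0$ if and only if $a(\operatorname{sp})\in C(I)$.
\end{lemma}

\begin{proof}
Write $a(\operatorname{sp})=\sum_L\hat a_L[L]$. Then $F(f)$ is the expansion at $z_0$ of the meromorphic function $G_f(z)=\sum_L\hat a_L\operatorname{Tr}_L(fe^{zh})$. Recall that $f\in I$ implies $f_0\in I$. If $a(\operatorname{sp})\in C(I)$, then $G_f=0$ for $f\in I$, so $\operatorname{sp}(I)=0$.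

Conversely let $\operatorname{sp}(I)=0$ and $f\in I$. Then $fh^k\in I$ for all $k$, so $F(f)=0$ and $G_f$ vanishes identically. For $\operatorname{Re}z<0$, $G_f$ is a convergent Laurent series in $e^{z/2m}$, so all of its coefficients vanish:
\begin{equation}\label{eq:coef}
\sum_L\hat a_L\operatorname{Tr}_{L[\mu]}(f_0)=0\qquad\text{for all }\mu\text{ and all }f\in I .
\end{equation}
Let $L_0$ be simple with $IL_0\ne0$, and choose $\mu$ and $0\ne v_0\in L_0[\mu]$. We construct $f\in I$ that isolates $\hat a_{L_0}$. The subspace $\{v\in L_0:Iv=0\}$ is a proper submodule, hence $0$. So $Iv_0$ is a nonzero submodule, hence $L_0$, and there is $y\in I$ with $yv_0=v_0$. The finitely many simples $L$ are pairwise non-isomorphic and have $\operatorname{End}_HL=\mathbb C$, because an endomorphism of $L(\lambda)$ preserves the lowest $h$-eigenspace $\lambda$, which is $W$-irreducible and generates $L(\lambda)$. By the Jacobson density theorem, every tuple of linear maps $L\to L$ agrees on any given finite set of vectors with the action of one element of $H$. So some $x\in H$ acts on the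 finite-dimensional space $E=\bigoplus_LL[\mu]$ as a projection $P$ onto $\mathbb Cv_0$ that kills $L[\mu]$ for $L\ne L_0$. Then $f=yx\in I$ also acts on $E$ as $P$. Since $f_0$ acts on $L[\mu]$ as $f$ followed by the projection to $L[\mu]$, so does $f_0$. Now \eqref{eq:coef} gives $\hat a_{L_0}=0$.
\end{proof}

\section{Supports and cycles of length divisible by $m$}\label{sec:supports}

By Lemma~\ref{lem:C}, the supertraces vanishing on $R_i$ correspond to $T^-_n\cap C(R_i)$. The classes $[L]$ themselves are not at hand, but the span of those with bounded support has a simple description. For a partition $\mu$ let $m\mu$ be obtained by multiplying all parts by $m$. Let $\Lambda_n^{\ge i}\subset\Lambda_n$ be spanned by the $p_{m\mu}p_\nu$ with $|\mu|\ge i$ and no part of $\nu$ divisible by $m$. These are the class functions supported on permutations whose cycles of length divisible by $m$ cover at least $mi$ points, and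
\[
\dim\Lambda_n^{\ge i}=\sum_{j=i}^qp(j)\rho_m(n-mj).
\]

\begin{lemma}\label{lem:D}
The classes $[L]$ of the simple $L\in\mathcal O$ with $\operatorname{supp}L\subset Z_i$ span $\Lambda^{\ge i}_n$.
\end{lemma}

\begin{proof}
For $i=0$ this is (O), so let $i\ge1$. We treat the smallest support directly and obtain the rest by induction of modules.

\emph{Step 1: $n=mj$, $i=j$.} Here $Z_j$ is the set of points all of whose level sets have size divisible by $m$. Let $\operatorname{supp}L\subset Z_j$, and let $g$ have a cycle of length not divisible by $m$. We show $[L](g)=0$ by bounding the pole of $\operatorname{Tr}_L(gt^h)$ at $t=1$, where $t=e^z\in(0,1)$. The element $g$ has at least two cycles, and the level sets of a generic point of the fixed space $V^g$ are the cycles of $g$. So $V^g\not\subset Z_j$, and $D=\dim(Z_j\cap V^g)<\dim V^g$.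

Let $U\subset\mathbb C[V]$ be the space of linear functions vanishing on $V^g$. The eigenvalues $\lambda_1,\dots,\lambda_k$ of $g$ on $U$ are all different from $1$. Consider the Koszul complex $L\otimes\bigwedge^\bullet U$, with differential $v\otimes u_1\wedge\dots\wedge u_p\mapsto\sum_l(-1)^{l-1}u_lv\otimes u_1\wedge\cdots\widehat{u_l}\cdots\wedge u_p$ and with $U$ in degree $1$. It is a $g$-equivariant complex of finitely generated graded $\mathbb C[V]$-modules. Its homology groups are killed by $U$ and by the annihilator of $L$, so they are finitely generated graded modules over $\mathbb C[V]/(U)=\mathbb C[V^g]$ supported on $Z_j\cap V^g$. As $g$ acts trivially on $\mathbb C[V^g]$, its eigenspaces in the homology are submodules. By the Hilbert--Serre theorem, the Hilbert series of a finitely generated graded module has a pole at $t=1$ of order equal to the dimension of the support. So the alternating sum of the graded traces of $g$ on the homology has a pole of order at most $D$. The same alternating sum computed on the complex is $\operatorname{Tr}_L(gt^h)\prod_l(1-\lambda_lt)$,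 and the product is nonzero at $t=1$. So $\operatorname{Tr}_L(gt^h)$ has a pole of order at most $D$. Write $[L]=\sum n_\lambda s_\lambda$. Since $\det_V(1-tg)$ vanishes to order $\dim V^g>D$ at $t=1$,
\[
\sum_\lambda n_\lambda\chi_\lambda(g)t^{h_\lambda}=\det\nolimits_V(1-tg)\operatorname{Tr}_L(gt^h)\longrightarrow0\qquad(t\to1).
\]
Thus $[L](g)=0$, and $[L]$ lies in the span of the $p_{m\mu}$, $\mu\vdash j$. By (Wi) there are $p(j)$ such $L$, and their classes are independent, so they span this space.

\emph{Step 2: if $M\in\mathcal O$ has $[M]\in\Lambda_n^{\ge j}$, then all composition factors of $M$ have support in $Z_j$.} Otherwise, by (Wi), some factor $L$ has support $Z_{i'}$ with $i'<j$. Take $b\in Z_{i'}$ with stabilizer $W''\cong S_m^{i'}$. By (BE), $\operatorname{Res}_bL\ne0$, so $\operatorname{Res}_bM\ne0$ by exactness, and its class is nonzero by (O). But this class is the restriction of the class function $[M]$ to $W''$. All cycles of an element of $W''$ have length at most $m$, and those of length $m$ cover at most $mi'<mj$ points. So the restriction is zero, a contradiction.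

\emph{Step 3.} Let $i\le j\le q$, $W'=S_{mj}\times S_{n-mj}$, and $N=N_1\boxtimes\Delta(\nu)\in\mathcal O(W')$, where $N_1$ is a simple module for $S_{mj}$ as in Step 1 and $\nu\vdash n-mj$. By (BE), $[\operatorname{Ind}N]=[N_1]s_\nu$. By Step 1 these classes span $\sum_{\mu\vdash j}p_{m\mu}\Lambda_{n-mj}\subset\Lambda^{\ge j}_n$, and by Step 2 they lie in the span of the $[L]$ with $\operatorname{supp}L\subset Z_j\subset Z_i$. Summing over $j$, we see that this span contains $\Lambda_n^{\ge i}$. By (Wi) the two spaces have the same dimension.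
\end{proof}

\begin{lemma}\label{lem:E}
A simple $L\in\mathcal O$ satisfies $R_iL=0$ if and only if $\operatorname{supp}L\subset Z_i$. Hence $C(R_i)=\Lambda_n^{\ge i}$, and $R_0\subsetneq R_1\subsetneq\dots\subsetneq R_q\subsetneq H$.
\end{lemma}

\begin{proof}
The ``if'' part is the definition of $R_i$. Let $R_iL=0$ and let $f\in\mathbb C[V]$ vanish on $Z_i$. By the Nullstellensatz, a power $f^N$ kills each of the finitely many simples supported in $Z_i$. So $f^N\in R_i$, $f^NL=0$, and $f$ vanishes on $\operatorname{supp}L$. As $Z_i$ is closed, $\operatorname{supp}L\subset Z_i$. By (Wi) there is a simple module with support exactly $Z_i$. It is killed by $R_i$, but not by $R_{i+1}$ if $i<q$, and not by $H$.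
\end{proof}

\section{Supertraces in the Fock space}\label{sec:fock}

It remains to intersect $T^-_n=\nabla^{-1}\Lambda^{\mathrm{odd}}_n$ with $\Lambda_n^{\ge i}$. The operator $\nabla$ is diagonal in Schur functions, while both subspaces are described by power sums. The fermionic model of $\Lambda$ connects the two descriptions, because in it conjugation by $\nabla$ acts on $p_N$ in a simple way. Put $\mathcal T=\nabla^{-1}\Lambda^{\mathrm{odd}}$, a graded subspace of $\Lambda$. Let $p_k^\perp=k\,\partial/\partial p_k$, the adjoint of multiplication by $p_k$ for the form in which the $s_\lambda$ are orthonormal. Then $\Lambda^{\mathrm{odd}}=\bigcap_{l\ge1}\ker p_{2l}^\perp$.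

\begin{example}\label{ex:deg2}
In degree $2$, $\nabla^{-1}p_1^2=e^{i\pi c}s_{(2)}+e^{-i\pi c}s_{(1,1)}=\cos(\pi c)\,p_1^2+i\sin(\pi c)\,p_2$. For $m=2$ this is $\pm ip_2$, so $\mathcal T_2=\mathbb Cp_2=\Lambda_2^{\ge1}$. This is Section~\ref{sec:rank1} again: there $[L]=s_{(2)}-s_{(1,1)}=p_2$, since $y^r\mathbb C[y]\cong\Delta(\operatorname{sgn})$.
\end{example}

To a partition $\lambda$ attach the set $S=\{\lambda_i-i+\frac12:i\ge1\}=\{j_1>j_2>\cdots\}\subset\mathbb Z+\frac12$, and identify $s_\lambda$ with the infinite wedge $v_S=e_{j_1}\wedge e_{j_2}\wedge\cdots$. The matrix unit $E_{kj}$, which sends $e_j$ to $e_k$, acts on wedges as a derivation. Thus $E_{jj}v_S=1_{j\in S}v_S$; for $k\ne j$, $E_{kj}v_S=0$ unless $j\in S$ and $k\notin S$, and then $E_{kj}v_S=\pm v_{S'}$, where $S'$ is $S$ with $j$ replaced by $k$ and the sign is the parity of the number of elements of $S$ between $j$ and $k$. As for matrices, $[E_{ab},E_{kj}]=\delta_{bk}E_{aj}-\delta_{aj}E_{kb}$. For an integer $N\ne0$ and $\phi:\mathbb Z+\frac12\to\mathbb C$ put $A_N(\phi)=\sum_j\phi(j)E_{j+N,j}$, a finite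 sum on each $v_S$. Adding a border strip of size $N$ to $\lambda$ means moving an element of $S$ up by $N$, and the sign above is $(-1)^{\text{height}}$. So the Murnaghan--Nakayama rule says that, for $N>0$, multiplication by $p_N$ is $A_N(1)$, and by transposition $p_N^\perp=A_{-N}(1)$.

Summing contents row by row gives $\operatorname{cont}(\lambda)=\frac12\sum_i\bigl(j_i^2-(i-\frac12)^2\bigr)$. Moving $j$ to $j+N$ changes this by $Nj+N^2/2$. Hence, for either sign of $N$,
\begin{equation}\label{eq:conj}
\nabla A_N(1)\nabla^{-1}=e^{-i\pi cN^2/2}A_N(\phi_N),\qquad\phi_N(j)=e^{-i\pi cNj}.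
\end{equation}
The commutation rule gives $[A_M(1),A_N(\phi)]=\sum_j\phi(j)(E_{j+M+N,j}-E_{j+N,j-M})$. If $M+N\ne0$, each of the two sums is finite on $v_S$, and shifting the index in the second one yields
\begin{equation}\label{eq:comm}
[A_M(1),A_N(\phi)]=A_{M+N}(\psi),\qquad\psi(j)=\phi(j)-\phi(j+M).
\end{equation}
If $M=-N<0$, the commutator multiplies $v_S$ by $\sum_j\phi(j)(1_{j\in S}-1_{j+N\in S})$. If moreover $\phi$ is $N$-periodic, the sum telescopes in each residue class modulo $N$ to the value of $\phi$ on that class, because $S$ contains all $j\ll0$ and no $j\gg0$. So the commutator is then the scalar $\sum_{j=1/2}^{N-1/2}\phi(j)$.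

\begin{lemma}\label{lem:F}
\begin{itemize}
\item[(a)] For $k$ odd, $\mathcal T$ is stable under multiplication by $p_{mk}$ and under $p_{mk}^\perp$.
\item[(b)] For $k$ even, $p_{mk}^\perp\mathcal T=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $N=\pm mk$. Since $c=r/m$, we have $\phi_N(j)=e^{\mp i\pi rkj}$, which is a constant times $(-1)^{rk(j-1/2)}$. This is where the multiples of $m$ are singled out.

(a) It suffices to show that $A_N(\phi_N)$ commutes with each $p_{2l}^\perp=A_{-2l}(1)$; then by \eqref{eq:conj} the operator $\nabla A_N(1)\nabla^{-1}$ preserves $\Lambda^{\mathrm{odd}}$, so $A_N(1)$ preserves $\mathcal T$. If $N\ne2l$, use \eqref{eq:comm} and the $2$-periodicity of $\phi_N$. If $N=mk=2l$, then $m$ is even because $k$ is odd, so $r$ is odd because $\gcd(r,m)=1$. Then $\phi_N$ alternates in sign, and its sum over $2l$ consecutive half-integers is $0$.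

(b) For $k$ even, $\phi_{-mk}$ is constant, so $\nabla p_{mk}^\perp\nabla^{-1}$ is a multiple of $p^\perp_{mk}$. This kills $\Lambda^{\mathrm{odd}}$ because $mk$ is even.
\end{proof}

Let $\mathcal P=\mathbb C[p_m,p_{3m},p_{5m},\dots]$, $\mathcal B=\mathbb C[p_k:m\nmid k]$ and $\mathcal T'=\mathcal T\cap\mathcal B$.

\begin{proposition}\label{prop:layers}
$\mathcal T=\mathcal P\otimes\mathcal T'$ and $\dim\mathcal T'_l=b_m(l)$. Consequently
\begin{equation}\label{eq:dim}
T^-_n\cap\Lambda^{\ge i}_n=\bigoplus_{j=i}^q\mathcal P_{mj}\otimes\mathcal T'_{n-mj},\qquad\dim\bigl(T^-_n\cap\Lambda_n^{\ge i}\bigr)=\sum_{j=i}^qp_{\mathrm{odd}}(j)\,b_m(n-mj).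
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:F}(a), $\mathcal P\otimes\mathcal T'\subset\mathcal T$. By (b), an element $a\in\mathcal T$ does not involve the $p_{mk}$ with $k$ even, so $a=\sum_\gamma P_\gamma\beta_\gamma$ with distinct monomials $P_\gamma\in\mathcal P$ and $\beta_\gamma\in\mathcal B$. Take $P_\gamma$ of maximal degree. The corresponding monomial in the $\partial/\partial p_{mk}$ sends $a$ to a nonzero multiple of $\beta_\gamma$, so $\beta_\gamma\in\mathcal T'$ by (a). Subtract $P_\gamma\beta_\gamma$ and repeat. This proves $\mathcal T=\mathcal P\otimes\mathcal T'$. The Hilbert series of $\mathcal T$ and $\mathcal P$ are $\prod_{k\text{ odd}}(1-x^k)^{-1}$ and $\prod_{k\text{ odd}}(1-x^{mk})^{-1}$, so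
\[
\sum_l\dim\mathcal T'_l\,x^l=\prod_{k\text{ odd}}\frac{1-x^{mk}}{1-x^k}=\prod_{k\text{ odd}}\bigl(1+x^k+\dots+x^{(m-1)k}\bigr)=\sum_lb_m(l)x^l .
\]
Finally, $\Lambda_n$ is the direct sum of the spaces $\mathbb C[p_m,p_{2m},\dots]_{mj}\otimes\mathcal B_{n-mj}$, the subspace $\Lambda^{\ge i}_n$ is the sum of those with $j\ge i$, and $T^-_n=\mathcal T_n=\bigoplus_j\mathcal P_{mj}\otimes\mathcal T'_{n-mj}$ respects this decomposition. Also $\dim\mathcal P_{mj}=p_{\mathrm{odd}}(j)$.
\end{proof}

The $j$-th summand in \eqref{eq:dim} almost never vanishes: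
\begin{equation}\label{eq:b}
p_{\mathrm{odd}}(j)\ge1\ \text{ for all }j\ge0,\qquad\text{and}\qquad b_m(l)=0\iff(m,l)=(2,2).
\end{equation}
Indeed, for $l=0$ take the empty partition, for $l$ odd the single part $l$, and for even $l\ge4$ the partition $(l-1)+1$. For $l=2$ the only partition into odd parts is $1+1$, which is allowed if and only if $m\ge3$. The exception $\mathcal T'_2=0$ for $m=2$ is Example~\ref{ex:deg2}.

\section{Proof of Theorem~\ref{thm:general}}\label{sec:proof}

(i) The strict inclusions are in Lemma~\ref{lem:E}. By Proposition~\ref{prop:virtual} and Lemmas~\ref{lem:C} and~\ref{lem:E}, the supertraces vanishing on $R_i$ correspond bijectively and linearly to $T^-_n\cap\Lambda_n^{\ge i}$, whose dimension is given by \eqref{eq:dim}. In the same way, by Lemma~\ref{lem:B}, a nonzero trace vanishes on $R_i$ if and only if $p_n\in\Lambda_n^{\ge i}$. For $1\le i\le q$ this holds if $m\mid n$, since then $p_n=p_{m(q)}$, and fails if $m\nmid n$.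

(ii) Let $m=2$, $n\ge4$ even, and $i=\frac n2-1$, so that $i\ge1$ and $i+1=q$. The ideal $R_i$ is proper, and nonzero because $R_i\supsetneq R_0$. Since $b_2(2)=0$, the dimensions in (i) for $R_i$ and for $R_{i+1}$ agree, so every supertrace vanishing on $R_i$ vanishes on $R_{i+1}$. Every trace vanishes on $R_{i+1}$ by (i), because $2\mid n$. If $R_i=\mathcal N(\operatorname{sp})$, then $\operatorname{sp}(R_i)=0$, hence $\operatorname{sp}(R_{i+1})=0$, and Lemma~\ref{lem:h}(c) gives $R_{i+1}\subset R_i$, which is false.

(iii) The ideals $R_1,\dots,R_q$ are $q$ distinct nonzero proper ideals, so by (Lo) there are no others. With $R_{q+1}=H$, Lemma~\ref{lem:h}(c) shows that $\mathcal N(\operatorname{sp})=R_i$, for $1\le i\le q$, if and only if $\operatorname{sp}$ vanishes on $R_i$ but not on $R_{i+1}$. By (i), a supertrace of this kind exists if and only if $p_{\mathrm{odd}}(i)\,b_m(n-mi)>0$, that is, by \eqref{eq:b}, if and only if $(m,n-mi)\ne(2,2)$. A nonzero trace has a proper null-space. If $m\mid n$, it contains $R_q$ by (i), so it equals $R_q$. If $m\nmid n$, it is none of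 the $R_i$ with $i\ge1$, so it is $0$.

The equality $(m,n-mi)=(2,2)$ with $1\le i\le q$ occurs if and only if $m=2$, $n\ge4$ is even and $i=\frac n2-1$. This ideal violates the conjecture by (ii), and every other nonzero proper ideal is the null-space of a supertrace by (iii). \qed

\begin{remark}
For $n=4$, $m=2$ the summands in (i) for $j=0,1,2$ are $1,0,1$. So the supertraces form a plane, matching the parameters $(\sigma_1,\sigma_3)$ of Section~\ref{sec:n4}, and those vanishing on $R_1$ and on $R_2$ form the same line. For $\eta=-\frac12$, the ideal $J$ of Theorem~\ref{thm:counter} is $R_1$, because by (iii) it is $R_1$ or $R_2$, and $R_2$ is a null-space.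
\end{remark}

\begin{thebibliography}{9}

\bibitem{BE} Bezrukavnikov and Etingof, Selecta Math. \textbf{14} (2009).

\bibitem{Du} Dunkl, Trans. AMS \textbf{311} (1989).

\bibitem{GGOR} Ginzburg, Guay, Opdam and Rouquier, Invent. Math. \textbf{154} (2003).

\bibitem{KT} S.~E.~Konstein and I.~V.~Tyutin, \emph{The number of independent Traces and Supertraces on Symplectic Reflection Algebras}, arXiv:1308.3190 (2013).

\bibitem{Lo} Losev, \emph{Completions of symplectic reflection algebras}, Selecta Math. \textbf{18} (2012).

\bibitem{SV} Shan and Vasserot, J. AMS \textbf{25} (2012).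

\bibitem{Wi} Wilcox, Adv. Math. \textbf{314} (2017).

\end{thebibliography}
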